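# Polynomially bounded profiles of relational structures satisfy $\varphi_R(n)\sim an^k$

## 1. The guess $\varphi_R(n)\sim an^k$, tested on partitions, stars and blocks

Take an infinite relational structure, for instance an infinite graph, and count its induced $n$-element substructures up to isomorphism. Suppose that the count is bounded above by a polynomial in $n$. The answer one would first guess is that the count is then asymptotic to $an^k$ for some real $a>0$ and some integer $k\ge 0$. Maurice Pouzet and Nicolas M. Thiéry, "Some relational structures with polynomial growth and their associated algebras I: Quasi-polynomiality of the profile", arXiv:1402.3090 (2014), ask whether this is so under a mild hypothesis on the structure. We shall see that under this hypothesis the guess is right, and that without it the guess is wrong.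

**Definition 1.1.** A *relational structure* is a pair $R=(E,(\rho_i)_{i\in I})$, where $E$ is a set and each $\rho_i$ is an $m_i$-ary relation on $E$. The family $\mu=(m_i)_{i\in I}$ is the *signature*; it may be infinite, and it is *bounded* if the arities $m_i$ are bounded. For $A\subseteq E$, $R_{\restriction A}$ is the induced substructure. The *age* $\mathcal A(R)$ is the set of isomorphism types of finite restrictions of $R$. The *profile* $\varphi_R(n)$ is the number of isomorphism types of restrictions $R_{\restriction A}$ with $|A|=n$.

Throughout, $E$ is infinite and $\varphi_R(n)$ is finite for every $n$, even when the signature is infinite.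

**Definition 1.2.** The *kernel* $K(R)$ is the set of those $x\in E$ with $\mathcal A(R_{\restriction E\setminus\{x\}})\ne\mathcal A(R)$.

So $x\in K(R)$ if and only if some finite $A\subseteq E$ has the property that every subset of $E$ isomorphic to $A$ contains $x$.

Now the tests.

*Chain.* For $(\mathbb Q,<)$ we have $\varphi_R(n)=1$. The kernel is empty. If we add the unary relation $\{q<0\}$, a finite subset is described by the number of its negative elements, so $\varphi_R(n)=n+1$.

*Equivalence relation with $k$ infinite classes.* Here $\varphi_R(n)$ is the number of partitions of $n$ into at most $k$ parts. For $k=2$ this is $\lfloor n/2\rfloor+1$. In general there are $\binom{n+k-1}{k-1}$ vectors in $\mathbb N^k$ with sum $n$. All but $O(n^{k-2})$ of them have distinct entries (for $k\ge2$), and a partition with $k$ distinct entries comes from $k!$ vectors. Hence $\varphi_R(n)\sim n^{k-1}/(k!\,(k-1)!)$. There is an oscillation, but only in lower order terms.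

*Star.* Let $R$ be the graph with a center $c$ joined to infinitely many leaves and no other edges. For $n\ge2$ the restrictions are the independent set and the star, so $\varphi_R(n)=2$, while $\varphi_R(1)=1$. Removing $c$ leaves no edge; removing a leaf changes nothing. So $K(R)=\{c\}$.

*Fast growth.* An equivalence relation with infinitely many infinite classes has as profile the number of all partitions of $n$. By the second example this exceeds a positive multiple of $n^{k-1}$, for every $k$ and all large $n$, so no polynomial bounds it.

It is known that $\varphi_R$ is non-decreasing and that, if the signature is bounded or $K(R)$ is finite, then either $an^k\le\varphi_R(n)\le bn^k$ for some $a,b>0$, an integer $k$ and all large $n$, or $\varphi_R$ grows at least as fast as every polynomial. We shall not use this dichotomy. It leaves room for $\varphi_R(n)/n^k$ to oscillate. The next example shows that without the hypothesis an oscillation does happen.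

**Proposition C (sharpness).** *For unbounded signature and infinite kernel the conclusion $\varphi_R(n)\sim an^k$ can fail, even with $\varphi_R(n)\le n$ for all $n\ge1$.*

**Proof.** Let $E=\bigsqcup_{i\ge1}C_i$ with $|C_i|=3^i$, and let $\rho_i$ be the $3^i$-ary relation consisting of all injective enumerations of $C_i$. On a set $A$ with $|A|=n$ the relation $\rho_i$ is nonempty exactly when $C_i\subseteq A$. So the isomorphism type of $R_{\restriction A}$ determines, and is determined by, $n$ and $I(A)=\{i:C_i\subseteq A\}$. Every finite $I$ with $\sum_{i\in I}3^i\le n$ occurs: take the blocks $C_i$, $i\in I$, and fill up with single points of other blocks, which have at least $3$ elements and so do not become full. Hence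
$$\varphi_R(n)=\#\Bigl\{I:\ \sum_{i\in I}3^i\le n\Bigr\},$$
which is finite and non-decreasing in $n$.

For $n=3^j-1$, $j\ge1$: every $I\subseteq\{1,\dots,j-1\}$ counts, as its sum is at most $(3^j-3)/2$, and a set $I$ with an element $\ge j$ has sum at least $3^j$. So $\varphi_R(3^j-1)=2^{j-1}$. For $3^{j-1}\le n<3^j$ monotonicity gives
$$\varphi_R(n)\le2^{j-1}=(3^{j-1})^{\log_32}\le n^{\log_32}\le n.$$
Along $n=3^j-1$ we have $\varphi_R(n)=\frac12(n+1)^{\log_32}$ with $0<\log_32<1$. If $\varphi_R(n)\sim an^k$ with $a>0$ and $k\geq 0$ an integer, comparing along this sequence would force $k=\log_32$, which is impossible. The signature is unbounded. The set $C_i$ is the only subset of $E$ isomorphic to $C_i$, so every point of $C_i$ is in the kernel, and $K(R)=E$ is infinite. $\blacksquare$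

The results of this lecture are Proposition C and the following two theorems. In particular, the answer to the question is yes: *if $R$ has bounded signature or finite kernel and $\varphi_R$ is bounded above by a polynomial, then $\varphi_R(n)\sim an^k$ for some real $a>0$ and some integer $k\ge0$.*

**Theorem A.** *Let $R$ have bounded signature or finite kernel. If for some $C,d$ we have $\varphi_R(n)\le Cn^d$ for infinitely many $n$, then $\varphi_R(n)\sim an^k$ for some real $a>0$ and integer $k\ge0$. Equivalently: either $\varphi_R(n)\sim an^k$ for some such $a,k$, or $\varphi_R(n)/n^d\to\infty$ for every $d$.*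

(The two forms are equivalent because $\varphi_R(n)/n^d\not\to\infty$ means precisely that $\varphi_R(n)\le Cn^d$ for some $C$ and infinitely many $n$.)

**Theorem B.** *Under the hypotheses of Theorem A (including $\varphi_R(n)\le Cn^d$ for infinitely many $n$), $R$ has the same age as a structure on $F\cup D\times\mathbb Q$ with $F,D$ finite, such that $\mathrm{id}_F\cup(\mathrm{id}_D\times f)$ is a local isomorphism for every local isomorphism $f$ of $(\mathbb Q,<)$. In the bounded-signature case, every countable structure with the age of $R$ has finite kernel.*

The star illustrates Theorem B: take $F=\{c\}$, $D$ a single point, and let all points of $D\times\mathbb Q$ be leaves.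

**Conventions.** An *embedding* $h:A\to E$ ($A\subseteq E$) is an injection that is an isomorphism $R_{\restriction A}\to R_{\restriction h(A)}$; then $h(A)$ is a *copy* of $A$. A *local isomorphism* is an isomorphism between induced substructures. Since relations are finitary, a map between subsets is a local isomorphism if and only if all its restrictions to finite sets are. For $(\mathbb Q,<)$ the local isomorphisms are the strictly increasing maps between subsets. "Over $F$" means "identity on $F$". For tuples $\bar s,\bar s'$ of the same length with distinct entries outside $F$, we write $tp(\bar s/F)=tp(\bar s'/F)$ if $\mathrm{id}_F\cup(s_j\mapsto s'_j)$ is an isomorphism of induced structures. We set $\mathbb N=\{0,1,2,\dots\}$ and $[N]=\{1,\dots,N\}$.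

**Compactness principle (CP).** On a given $n$-set there are at most $n!\,\varphi_R(n)<\infty$ structures with type in $\mathcal A(R)$, since each type is carried to the set by at most $n!$ bijections. Suppose that for each member of a directed family of finite sets with union $W$ a nonempty set of structures on it with types in $\mathcal A(R)$ is given, and that restriction carries these sets into one another. An inverse limit of nonempty finite sets over a directed index set is nonempty. An element of the limit is a structure on $W$, because every tuple of elements of $W$ lies in a member of the family.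

## 2. The algebra of isomorphism types and its nilpotents

Asymptotics $an^k$ are typical for dimensions of graded pieces of algebras, so let us make $\varphi_R(n)$ into such a dimension. The base field is $\mathbf k=\mathbb Q$ throughout.

**Definition 2.1.** For a set $X$ let $[X]^n$ be the set of its $n$-subsets, and let $\mathcal S(X)=\bigoplus_n\mathbf k^{[X]^n}$ with
$$(fg)(S)=\sum_{T\subseteq S}f(T)\,g(S\setminus T).$$

This is a commutative graded algebra. It is associative because $(fg)h$ and $f(gh)$ both sum over ordered partitions of $S$ into three parts. The unit is the indicator of $\emptyset$.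

**Definition 2.2.** An equivalence $\equiv$ on finite subsets of $X$ is *hereditary* if $S\equiv S'$ implies that there is a bijection $\theta:S\to S'$ with $T\equiv\theta(T)$ for all $T\subseteq S$.

**(2.3)** *If $\equiv$ is hereditary, the functions constant on its classes form a graded subalgebra. Its degree-$n$ dimension is the number of classes of $n$-sets, if that number is finite.* Indeed, if $S\equiv S'$ via $\theta$, then $T\mapsto\theta(T)$ matches the terms $f(T)g(S\setminus T)$ and $f(\theta(T))g(S'\setminus\theta(T))$, which are equal. The unit belongs to it, since $\emptyset\equiv S'$ forces $S'=\emptyset$. For the dimension, take the indicators of the classes.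

Isomorphism is hereditary on the finite subsets of $E$, so it gives an algebra with $\dim A_n=\varphi_R(n)$. It contains the degree-$1$ element $e$, the indicator of all singletons. We shall prove in Section 6 that a graded subalgebra of a polynomial ring in *finitely* many variables of positive degrees, with nonzero degree-$1$ part, has dimensions $\sim an^q$. So a sensible first approach is to embed $A$ in such a polynomial ring.

This stops at the kernel. Let $z\in K(R)$, let $A_z$ be a finite set all of whose copies contain $z$, and let $\delta\in A$ be the indicator of the type of $A_z$. Then $\delta^2(S)$ counts the splittings $S=T\sqcup T'$ into two copies of $A_z$. Both would contain $z$, so there are none and $\delta^2=0$, although $\delta\ne0$. For the star, $\delta$ is the indicator of the edges. An algebra with nilpotents lies in no polynomial ring.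

The remedy is to take the kernel out of the functions. Suppose $K$ is finite. We consider functions of a finite set $B$ outside $K$, constant on the isomorphism classes *over $K$*. Two things have to be supplied. First, one must embed these functions in a polynomial ring; we replace every point outside $K$ by a copy of $\mathbb Q$ so that the functions become invariant under increasing maps, and then a theorem on shuffle algebras applies. Second, one must return from isomorphism over $K$ to isomorphism. That is Sections 3 to 7. If $K$ is infinite and the signature is bounded, we show in Sections 8 to 11 that the polynomial bound fails for countable $E$, so that one can always reduce to finite kernel.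

## 3. Rigidity of the kernel

The purpose of this section is to show that a finite set outside $K$ can be moved away from any obstacle while finitely many kernel points are kept fixed.

Let $K=K(R)$. For $z\in K$ fix a finite $A_z\subseteq E$ all of whose copies contain $z$. Let $Q_z$ be the intersection of all copies of $A_z$ in $E$. Then $z\in Q_z\subseteq A_z$. Also $Q_z\subseteq K$, since for $w\in Q_z$ every copy of $A_z$ contains $w$. As $A_z\setminus Q_z$ is finite and each of its elements is missed by some copy, finitely many copies of $A_z$, including $A_z$ itself, already have intersection $Q_z$. Let $M_z$ be the union of such a finite list of copies; it is finite.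

*Examples.* In the star let $A_c=\{c,\ell_0\}$ be an edge. Its copies are the edges, $Q_c=\{c\}$, and we may take $M_c=\{c,\ell_0,\ell_1\}$. An embedding of $A_c$ may exchange $c$ and $\ell_0$, but an embedding of $M_c$ fixes $c$: this is why $M_c$ is introduced. Now take two centers $c,c'$, not adjacent, both joined to all of infinitely many leaves. Removing $c$ destroys all $4$-cycles; the $4$-cycles are the sets $\{c,c',\ell_i,\ell_j\}$. With $A_c$ a $4$-cycle, $Q_c=\{c,c'\}$, and an embedding of $M_c$ may exchange $c$ and $c'$. So one can hope to control only the set $Q_z$, not its points.

**(3.1)** *If $M\supseteq M_z$ and $h:M\to E$ is an embedding, then $h(Q_z)=Q_z$.*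

**Proof.** For each copy $C$ in the list, $C\subseteq M_z$, and $h(C)$ is a copy of $A_z$, so $Q_z\subseteq h(C)$. Intersecting over the list, and using that $h$ is injective, $Q_z\subseteq h(Q_z)$. Both sets have the same finite size, so they are equal. $\square$

**Definition 3.2.** A finite $F\subseteq K$ is *closed* if it is a union of sets $Q_z$. Put $M_F=\bigcup\{M_z:Q_z\subseteq F\}$.

The set $M_F$ is finite because $Q_z\subseteq F$ implies $z\in F$, and $M_F\supseteq F$ because $Q_z\subseteq A_z\subseteq M_z$. Every finite subset $F_0$ of $K$ lies in the closed set $\bigcup_{z\in F_0}Q_z$, and the union of two closed sets is closed. By (3.1), *an embedding of a set containing $M_F$ maps $F$ onto $F$.*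

**(3.3)** *For finite $X\subseteq E\setminus K$, $\mathcal A(R_{\restriction E\setminus X})=\mathcal A(R)$.*

The definition of the kernel gives this for one point; the claim is that finitely many non-kernel points may be removed together.

**Proof.** Induct on $|X|$; the case $X=\emptyset$ is trivial. Suppose it holds for $X$, let $x\in E\setminus(K\cup X)$, and suppose that some finite $D\subseteq E$ has no copy in $E\setminus(X\cup\{x\})$. For $z\in D\setminus K$ let $D_z$ be a copy of $D$ avoiding $z$; it exists as $z\notin K$. Put
$$M=D\cup\bigcup_{z\in D\setminus K}D_z\cup\bigcup_{z\in D\cap K}M_z.$$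
By the induction hypothesis the finite set $M$ has an embedding $h$ into $E\setminus X$. For each copy $C\subseteq M$ of $D$, $h(C)$ is a copy of $D$ in $E\setminus X$, so it contains $x$. Hence $x\in h(M)$, and $z:=h^{-1}(x)$ lies in all copies of $D$ contained in $M$; in particular $z\in D$. If $z\notin K$, then $D_z\subseteq M$ is such a copy, so $z\in D_z$, a contradiction. If $z\in K$, then $M_z\subseteq M$ and (3.1) gives $x=h(z)\in h(Q_z)=Q_z\subseteq K$, a contradiction. $\square$

**(3.4)** *For finite $F\subseteq K$, $D\subseteq E\setminus K$, $X\subseteq E\setminus F$ there is an embedding $h:F\cup D\to E$ over $F$ with $h(D)\cap X=\emptyset$.*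

**Proof.** By (3.3) we can move things off $X$, but the move may permute $F$; the point is to undo the permutation.

**Step 1: the case $F$ closed and $X\cap K=\emptyset$.** For finite $D'\subseteq E$ let $P_{D'}$ be the set of permutations of $F$ induced by embeddings of $D'\cup M_F$ into $E$, and $P_{D',X}$ the set of those induced by embeddings into $E\setminus X$. An embedding of a set containing $M_F$ maps $F$ onto $F$, so this makes sense; both sets are nonempty, by (3.3). If $D'\subseteq D''$ then $P_{D''}\subseteq P_{D'}$ and $P_{D'',X}\subseteq P_{D',X}$, by restriction. As $\mathrm{Sym}(F)$ is finite and the family of finite $D'$ is directed, the intersections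
$$P=\bigcap_{D'}P_{D'}\quad\text{and}\quad \bigcap_{D'}P_{D',X}\subseteq P$$
are each equal to a single member of the family, so they are nonempty.

$P$ is closed under composition. Let $\sigma,\tau\in P$ and let $D'$ be given. Take $h_1$ on $D'\cup M_F$ inducing $\sigma$, and $h_2$ on $h_1(D'\cup M_F)\cup M_F$ inducing $\tau$. Then $h_2h_1$ is an embedding of $D'\cup M_F$ inducing $\tau\sigma$. A nonempty finite subset of a group closed under composition is a subgroup, so $P$ is a group.

Choose $\sigma\in\bigcap_{D'}P_{D',X}$. Then $\sigma^{-1}\in P$. Let $h_1$ on $D\cup M_F$ induce $\sigma^{-1}$, and let $h_2:h_1(D\cup M_F)\cup M_F\to E\setminus X$ induce $\sigma$. The restriction of $h_2h_1$ to $F\cup D$ is the identity on $F$ and has image in $E\setminus X$.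

**Step 2: the general case.** We absorb the kernel part of $X$ into $F$. Take a closed $F_1\supseteq F\cup(X\cap K)$ and apply Step 1 to $F_1,D,X\setminus K$. The resulting $h$ is injective and the identity on $F_1$, and $D\cap F_1=\emptyset$, so $h(D)\cap F_1=\emptyset$. Since $X\subseteq F_1\cup(X\setminus K)$, we get $h(D)\cap X=\emptyset$. Restrict $h$ to $F\cup D$. $\square$

## 4. Blowing up each point outside the kernel to a copy of $\mathbb Q$

Let $V=E\setminus K$. We now build, without changing the age, a structure in which each $v\in V$ is replaced by $\{v\}\times\mathbb Q$ and all increasing maps act.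

**(4.1)** *There is a structure $R^*$ on $K\cup V\times\mathbb Q$ such that*

(a) *for finite $F\subseteq K$, $B\subseteq V\times\mathbb Q$, $R^*_{\restriction F\cup B}$ embeds into $R$ over $F$;*

(b) *$\mathrm{id}_K\cup(\mathrm{id}_V\times f)$ is a local isomorphism for each local isomorphism $f$ of $(\mathbb Q,<)$;*

(c) *$\mathrm{id}_K\cup(v\mapsto(v,0))$ is an isomorphism from $R$ onto $R^*_{\restriction K\cup V\times\{0\}}$.*

We identify $E$ with $K\cup V\times\{0\}$. By (a) and (c), $\mathcal A(R^*)=\mathcal A(R)$. For $q\in\mathbb Q$ the set $V\times\{q\}$ will be called a *column*.

*Example.* For $R=(\mathbb N,<)$ the kernel is empty. Order $\mathbb N\times\mathbb Q$ by $(v,q)<(v',q')$ if $q<q'$, or $q=q'$ and $v<v'$. Finite chains embed in $\mathbb N$, increasing maps of $\mathbb Q$ preserve the order, and each column is a copy of $\mathbb N$; so (a), (b), (c) hold. Comparing first by $v$ and then by $q$ also works, so $R^*$ is not unique.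

**Proof.** **Step 1: reduction to finite pieces.** For finite $F\subseteq K$, $D\subseteq V$ and $\Theta=\{q_1<\dots<q_n\}\subseteq\mathbb Q$ let $\mathcal Z(F,D,\Theta)$ be the set of structures $S$ on $F\cup D\times\Theta$ such that

1. $S$ embeds into $R$ over $F$;
2. for all $A,A'\subseteq\Theta$ of equal size, the increasing bijection $A\to A'$ induces an isomorphism $S_{\restriction F\cup D\times A}\to S_{\restriction F\cup D\times A'}$ over $F$ (identity on the $D$-coordinate);
3. $\mathrm{id}_F\cup(v\mapsto(v,q_j))$ is an isomorphism from $R_{\restriction F\cup D}$ onto its image, for each $j$.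

Restricting to smaller $F,D,\Theta$ preserves the three conditions. If all these sets are nonempty, (CP) gives a structure $R^*$ on $K\cup V\times\mathbb Q$ all of whose restrictions to sets $F\cup D\times\Theta$ belong to $\mathcal Z(F,D,\Theta)$. Then (a) follows from 1. For (b), it suffices to check finite restrictions, and each is a restriction of a map as in 2. And (c) follows from 3 with $q_j=0$.

**Step 2: $\mathcal Z(F,D,\Theta)$ is nonempty.** We take many disjoint copies of $D$ over $F$ and make them uniform by Ramsey's theorem. Apply (3.4) repeatedly, with $X$ the union of the previous images of $D$ (these are disjoint from $F$, because the maps are injective and the identity on $F$). For every $N$ we get embeddings $h_1,\dots,h_N$ of $F\cup D$ over $F$ with the $h_i(D)$ pairwise disjoint and disjoint from $F$. For $I=\{i_1<\dots<i_n\}\subseteq[N]$ let $S_I$ be the structure on $F\cup D\times[n]$ pulled back from $R$ along the injection $\mathrm{id}_F\cup((v,j)\mapsto h_{i_j}(v))$. Color $I$ by $S_I$; there are finitely many colors, since the types of the $S_I$ are in $\mathcal A(R)$. For $N$ large, Ramsey's theorem gives $H\subseteq[N]$ with $|H|=2n$, all of whose $n$-subsets have the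 same color.

Let $I=\{i_1<\dots<i_n\}$ be the first $n$ elements of $H$. Let $A,A'\subseteq[n]$ have size $k$. Complete $\{i_a:a\in A\}$ and $\{i_a:a\in A'\}$ to $n$-subsets $J,J'$ of $H$ by the same last $n-k$ elements of $H$. The added elements come after $I$, so the first $k$ columns of $S_J$ are the columns $A$ of $S_I$, and likewise for $J'$ and $A'$. As $S_J=S_{J'}$, the increasing bijection $A\to A'$ induces an isomorphism from $S_I$ on $F\cup D\times A$ to $S_I$ on $F\cup D\times A'$, over $F$. This is condition 2 for $S_I$. Condition 1 holds by construction, and condition 3 because $h_{i_j}$ is an embedding over $F$. Transport $S_I$ along $j\mapsto q_j$. $\square$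

## 5. Order-invariant functions embed in polynomial rings

**Definition 5.1.** For a set $V$ let $\mathcal B_V\subseteq\mathcal S(V\times\mathbb Q)$ be the subalgebra of functions invariant under all $\mathrm{id}_V\times f$, $f$ a local isomorphism of $\mathbb Q$. These functions are called *order-invariant*.

Being in the same orbit is hereditary, so by (2.3) this is a graded subalgebra; its degree-$0$ part is $\mathbf k$. For $D\subseteq V$, restriction to finite subsets of $D\times\mathbb Q$ is a homomorphism $\rho_D:\mathcal B_V\to\mathcal B_D$, since $(fg)(S)$ involves only subsets of $S$.

*Words.* Let $D$ be finite and $\Sigma=\mathcal P(D)\setminus\{\emptyset\}$. Given a finite $S\subseteq D\times\mathbb Q$, list the rationals that occur as second coordinates (the *positions* of $S$) in increasing order and record at each position the set of elements of $D$ occurring there. This word over $\Sigma$ determines the orbit of $S$, and every word occurs. The *weight* of a letter is its cardinality; the weight of the word is $|S|$. Write $1_w$ for the indicator of the orbit with word $w$. There are finitely many words of each weight, so the $1_w$ with $w$ of weight $n$ form a basis of $(\mathcal B_D)_n$.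

*Examples.* If $|D|=1$, there is one word of each weight; with $e=1_{(1)}$ the indicator of singletons, $e^n=n!\,1_{(n)}$, so $\mathcal B_D=\mathbf k[e]$. If $D=\{a,b\}$ and $\alpha=\{a\},\beta=\{b\},\gamma=\{a,b\}$, then
$$1_\alpha1_\beta=1_{\alpha\beta}+1_{\beta\alpha}+1_\gamma .$$
The first two terms are the shuffle of $\alpha$ and $\beta$; the last has smaller length.

*Recall.* The shuffle product $u\star v$ of two words is the sum, with multiplicity, of all words obtained by interleaving them: the coefficient of $w$ is the number of sets of places of $w$ at which one reads $u$ while one reads $v$ at the other places. A Lyndon word is a nonempty word that is lexicographically strictly smaller than each of its proper nonempty suffixes. Radford's theorem (J. Algebra 58 (1979)) says that, over a field of characteristic $0$, the shuffle algebra on a finite totally ordered alphabet is the polynomial algebra on its Lyndon words.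

**(5.2)** *For $D$ finite, $\mathcal B_D$ is a polynomial ring on homogeneous generators of positive degrees, finitely many in each degree.*

**Proof.** We compare with the shuffle algebra. We have $1_u1_v=\sum_wc_w1_w$, where $c_w$ is the number of splittings of a set of type $w$ into a set of type $u$ and one of type $v$. If $\ell$ denotes length, then $\ell(w)\le\ell(u)+\ell(v)$ whenever $c_w\ne0$, with equality if and only if the two parts share no position. A splitting with no shared position is the choice of a set of places of $w$ carrying $u$ whose complement carries $v$. So the part of the sum with $\ell(w)=\ell(u)+\ell(v)$ is $u\star v$.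

Order $\Sigma$ totally. By Radford, the shuffle monomials in Lyndon words form a basis of the span of all words. Each of them is homogeneous for weight and for length, so those of weight $n$ form a basis of the span of the words of weight $n$. Replace each shuffle monomial $\ell_1\star\cdots\star\ell_r$ by the monomial $1_{\ell_1}\cdots1_{\ell_r}$ in $\mathcal B_D$. By the previous paragraph and induction on $r$, it has the same weight and differs from the shuffle monomial by terms of strictly smaller length (a term of smaller length, multiplied by further factors, stays of smaller length than the maximum). Filter the span of the words of weight $n$, which is finite-dimensional, by length. The linear map sending each shuffle monomial to the corresponding monomial is the identity plus a map lowering length, so it is invertible. Hence the monomials in the $1_\ell$, $\ell$ Lyndon, form a basis of $\mathcal B_D$: the $1_\ell$ are polynomial generators. Their degrees are the weights, which are positive, and finitely many words have a given weight. $\square$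

**(5.3)** *$\mathcal B_V$ is a domain.* A nonzero element is nonzero at some finite subset of $V\times\mathbb Q$, so its image under $\rho_D$ is nonzero for some finite $D\subseteq V$ and for all larger $D$. Given two nonzero elements, use a common finite $D$; the product of their images is nonzero by (5.2).

For $|D|\ge2$ the polynomial ring $\mathcal B_D$ has infinitely many variables: for $\alpha<\beta$ all words $\alpha^i\beta$ are Lyndon. To reach finitely many variables we use transcendence degree. For a domain $A$ over $\mathbf k$ the transcendence degree of $A$ is that of $\mathrm{Frac}(A)$; a transcendence basis can be chosen inside any set generating $\mathrm{Frac}(A)$ as a field over $\mathbf k$.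

**(5.4)** *Let $A\subseteq\mathcal B_V$ be a graded subalgebra of finite transcendence degree. Then for some finite $D\subseteq V$, $\rho_D$ is injective on $A$ and $\rho_D(A)$ lies in a polynomial ring $\mathbf k[y_1,\dots,y_N]$ on finitely many of the generators of $\mathcal B_D$.*

**Proof.** **Step 1: make $\rho_D$ injective on a polynomial subring.** Let $f=(f_1,\dots,f_r)$ in $A$ be a transcendence basis of $\mathrm{Frac}(A)$, and put $\mathfrak p_D=\ker\rho_D\cap\mathbf k[f]$ for finite $D\subseteq V$. It is a prime ideal of $\mathbf k[f]$, as $\mathcal B_D$ is a domain. If $D\subseteq D'$ then $\mathfrak p_{D'}\subseteq\mathfrak p_D$. Choose $D$ with $\mathfrak p_D$ of minimal height. For $D'\supseteq D$, $\mathfrak p_{D'}\subseteq\mathfrak p_D$ are primes of $\mathbf k[f]$ of the same finite height, hence equal. So $\mathfrak p_D=\bigcap_{D'\supseteq D}\mathfrak p_{D'}$, and this is $0$, because a nonzero element has nonzero image under $\rho_{D'}$ for all large $D'$.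

**Step 2: $\rho_D$ is injective on $A$.** Let $0\ne a\in A$ with $\rho_D(a)=0$. As $a$ is algebraic over $\mathbf k(f)$, there is a relation $\sum_ic_ia^i=0$ with $c_i\in\mathbf k[f]$ not all zero; dividing by a power of $a$ (we are in a domain) we may assume $c_0\ne0$. Applying $\rho_D$ gives $\rho_D(c_0)=0$, so $c_0\in\mathfrak p_D=0$, a contradiction.

**Step 3: finitely many variables.** The elements $\rho_D(f_1),\dots,\rho_D(f_r)$ lie in some $\mathbf k[y_1,\dots,y_N]$. Let $a\in A$. It satisfies a nontrivial polynomial relation over $\mathbf k[f]$, and since $\rho_D$ is injective on $\mathbf k[f]$, the image of this relation is nontrivial. So $\rho_D(a)$ is algebraic over $\mathbf k(y_1,\dots,y_N)$. A polynomial that involves a generator other than $y_1,\dots,y_N$ is a nonconstant element of a polynomial ring over the field $\mathbf k(y_1,\dots,y_N)$, hence transcendental over this field. So $\rho_D(a)\in\mathbf k[y_1,\dots,y_N]$. $\square$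

The polynomial bound enters through the next statement, and it is needed only for infinitely many $n$.

**(5.5)** *Let $A\subseteq\mathcal B_V$ be a graded subalgebra with an element $0\ne e\in A_1$. If $\dim A_n\le Cn^d$ for infinitely many $n$, then $A$ has transcendence degree $\le d+1$.*

**Proof.** The powers of $e$ are nonzero of distinct degrees, so $e$ is transcendental over $\mathbf k$. The homogeneous elements generate $A$, so $\{e\}$ extends to a transcendence basis of $\mathrm{Frac}(A)$ consisting of homogeneous elements of $A$. If the transcendence degree is $\ge r\geq 1$, choose from it algebraically independent homogeneous $e,f_2,\dots,f_r$ of degrees $1,c_2,\dots,c_r$. Each $c_i\ge1$, because $A_0=\mathbf k$. The elements $e^{\,n-\sum\alpha_ic_i}f^\alpha$, with $\alpha\in\mathbb N^{r-1}$ and $\sum\alpha_ic_i\le n$, lie in $A_n$ and are distinct monomials in algebraically independent elements, so they are linearly independent. Their number is at least $c\,n^{r-1}$ for all large $n$, with some $c>0$. Comparing with $Cn^d$ for infinitely many $n$ gives $r-1\le d$. $\square$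

## 6. Dimensions of graded subalgebras of $\mathbf k[y_1,\dots,y_N]$

**(6.1)** *Let $A$ be a graded subalgebra of $\mathbf k[y_1,\dots,y_N]$ ($\deg y_j=d_j\ge1$) with $A_1\ne0$. Then $\dim A_n\sim an^q$ with $a>0$ real and $q\ge0$ an integer.*

The subalgebra is not assumed finitely generated, so the theorem on Hilbert series of finitely generated graded algebras cannot be quoted. For instance, with $d_1=d_2=1$, the span of the monomials $y_1^{n-j}y_2^j$ with $0\le j\le n/\sqrt2$ is a subalgebra containing $y_1$, with $\dim A_n=\lfloor n/\sqrt2\rfloor+1\sim n/\sqrt2$. It is not finitely generated: finitely many elements involve finitely many of these monomials, all nonconstant ones have $j/n\le r$ for some rational $r<1/\sqrt2$, this persists in products, and yet values $j/n$ arbitrarily close to $1/\sqrt2$ occur. The example also suggests the method: count lattice points in a convex set.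

**Proof.** **Step 1: pass to exponents.** Let $S_n\subseteq\{\alpha\in\mathbb N^N:\sum d_j\alpha_j=n\}$ be the set of lexicographic leading exponents of elements of $A_n\setminus\{0\}$. By Gaussian elimination $\#S_n=\dim A_n$. The leading exponent of a product is the sum of the leading exponents, so $S_n+S_l\subseteq S_{n+l}$. Fix $\varepsilon\in S_1$ and put $T_n=S_n-n\varepsilon\subseteq\mathbb Z^N$ for $n\ge1$. Then:

- $0\in T_n$, since $n\varepsilon\in S_n$;
- $T_n\subseteq T_{n+1}$, since $\alpha-n\varepsilon=(\alpha+\varepsilon)-(n+1)\varepsilon$ and $\alpha+\varepsilon\in S_{n+1}$;
- $T_n+T_l\subseteq T_{n+l}$;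
- $\frac1nT_n\subseteq[0,1]^N-\varepsilon$, since $\alpha_j\le n/d_j\le n$ for $\alpha\in S_n$.

Let $\Lambda\subseteq\mathbb Z^N$ be the group generated by $\bigcup_nT_n$, and $q$ its rank. If $q=0$, then $T_n=\{0\}$ and $\dim A_n=1$ for all $n\ge1$, and we are done with $a=1$. Let $q\ge1$. As $\Lambda$ is finitely generated and the $T_n$ increase, some $T_{m_0}$ generates $\Lambda$. Normalize volume on the real span $\Lambda_{\mathbb R}$ so that $\Lambda$ has covolume $1$. We recall that for every convex body $\Gamma$ with nonempty interior in $\Lambda_{\mathbb R}$,
$$\#(\Lambda\cap t\Gamma)\sim\mathrm{vol}(\Gamma)\,t^q\qquad(t\to\infty),$$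
because $\Gamma$ is Jordan measurable.

**Step 2: the limit body.** Let $P_l=\frac1l\mathrm{conv}(T_l)$. If $x\in T_l$ then $jx\in T_{jl}$, so $P_l\subseteq P_{jl}$. In particular $P_{1!}\subseteq P_{2!}\subseteq\cdots$, and $P_l\subseteq P_{l!}$; so $\bigcup_lP_l=\bigcup_lP_{l!}$ is an increasing union of convex sets, hence convex. Let $\Delta$ be its closure. It is convex, and compact because all $P_l$ lie in $[0,1]^N-\varepsilon$. It has nonempty interior in $\Lambda_{\mathbb R}$, since $P_{m_0}$ contains $0$ and spans $\Lambda_{\mathbb R}$. A convex set contains the interior of its closure, and $\partial\Delta$ has volume $0$, so $\mathrm{vol}\,\bigcup_lP_{l!}=\mathrm{vol}\,\Delta$ and therefore $\mathrm{vol}\,\Delta=\lim_l\mathrm{vol}\,P_{l!}$.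

**Step 3: upper bound.** As $T_n\subseteq\Lambda\cap n\Delta$, we have $\#T_n\le\mathrm{vol}(\Delta)n^q+o(n^q)$.

**Step 4: lower bound.** Fix $l\ge m_0$. We show that $T_{jl}$ contains, up to a translation, almost all lattice points of $j\,\mathrm{conv}(T_l)$. Let $T_l\setminus\{0\}=\{v_1,\dots,v_s\}$. These vectors generate $\Lambda$, as $T_l\supseteq T_{m_0}$. Let $H$ be the finite set $\Lambda\cap\{\sum t_iv_i:0\le t_i<1\}$. Write each $h\in H$ as $h=\sum z_i(h)v_i$ with $z_i(h)\in\mathbb Z$, and let $c=\max_{i,h}|z_i(h)|$. Let $j>2cs$ and $x\in\Lambda\cap(j-2cs)\,\mathrm{conv}(T_l)$. Then $x=\sum r_iv_i$ with $r_i\ge0$ and $\sum r_i\le j-2cs$. So $h:=x-\sum\lfloor r_i\rfloor v_i\in H$, and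
$$x+c\sum_iv_i=\sum_i\bigl(\lfloor r_i\rfloor+z_i(h)+c\bigr)v_i .$$
The coefficients are nonnegative integers of sum at most $(j-2cs)+2cs=j$. So the left side is a sum of $j$ elements of $T_l$ (pad with $0\in T_l$), hence lies in $T_{jl}$. The translation by $c\sum v_i$ is injective and independent of $x$, so
$$\#T_{jl}\ge\#\bigl(\Lambda\cap(j-2cs)\,\mathrm{conv}(T_l)\bigr)\sim\mathrm{vol}(\mathrm{conv}\,T_l)\,j^q=\mathrm{vol}(P_l)\,(jl)^q\qquad(j\to\infty).$$
As $\#T_n$ is nondecreasing in $n$, comparing $n$ with the multiple $jl$ of $l$ such that $jl\le n<(j+1)l$ gives $\liminf_n\#T_n/n^q\ge\mathrm{vol}(P_l)$. The supremum of the right side over $l\ge m_0$ is $\mathrm{vol}\,\Delta$, by Step 2. Together with Step 3, $\dim A_n=\#T_n\sim\mathrm{vol}(\Delta)\,n^q$. $\square$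

## 7. Counting types when the kernel is finite

Let $K$ be finite and $\varphi_R(n)\le Cn^d$ for infinitely many $n$. Put $F=K$, $V=E\setminus F$ (infinite), and take $R^*$ from (4.1).

**Step 1: the algebras $A_{F'}$ have controlled growth.** For $F'\subseteq F$ and finite $B,B'\subseteq V\times\mathbb Q$ let $B\equiv_{F'}B'$ mean that there is an isomorphism $R^*_{\restriction F'\cup B}\to R^*_{\restriction F'\cup B'}$ over $F'$. This is hereditary, by restriction of the isomorphism. Let $A_{F'}$ be the algebra of functions constant on its classes. The relation $\equiv_F$ is finer than $\equiv_{F'}$, and by (4.1)(b) sets in the same order-orbit are $\equiv_F$-equivalent. So $A_{F'}\subseteq A_F\subseteq\mathcal B_V$.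

Let $|B|=n$ and suppose $g:F\cup B\to T$ is an isomorphism onto a fixed structure $T$. The $\equiv_F$-class of $B$ is determined by $g_{\restriction F}$: if $g':F\cup B'\to T$ agrees with $g$ on $F$, then $g'^{-1}g$ is an isomorphism over $F$. There are at most $(n+|F|)^{|F|}$ possibilities for $g_{\restriction F}$ and $\varphi_R(n+|F|)$ possibilities for $T$. Hence
$$\dim(A_F)_n\le(n+|F|)^{|F|}\varphi_R(n+|F|).$$
This is bounded by a constant times $n^{d+|F|}$ for infinitely many $n$. By (5.5), with $e$ the indicator of the singletons, $A_F$ has finite transcendence degree. The same holds for its subalgebras. So by (5.4) and (6.1):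

**(7.1)** *Every graded subalgebra $A$ of $A_F$ containing $e$ has $\dim A_n\sim an^q$ with $a>0$ and $q\in\mathbb N$.*

This is not yet a statement on $\varphi_R$. A type may be realized as $F'\cup B$ in several ways, with different traces $F'$ on the kernel, and an isomorphism may permute $F'$ or move points of $B$ into $F'$. In the star an edge $\{c,\ell\}$ has an isomorphism onto itself that takes $\ell$ to $c$. The next steps deal with this.

**Step 2: sort the types by their least trace.** Linearly order $\mathcal P(F)$ extending inclusion. Every type $\tau\in\mathcal A(R)=\mathcal A(R^*)$ is the type of $F'\cup B$ for some $F'\subseteq F$ and finite $B\subseteq V\times\mathbb Q$. Let $c(\tau)$ be the least such $F'$. Let $\Theta_{F'}(n)$ be the number of $\tau$ of size $n+|F'|$ with $c(\tau)=F'$, and $0$ for $n<0$. Then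
$$\varphi_R(n)=\sum_{F'\subseteq F}\Theta_{F'}(n-|F'|).\tag{7.2}$$

**(7.3)** *If $\Theta_{F'}\not\equiv0$, then $\Theta_{F'}(n)\sim a'n^{q'}$ with $a'>0$, $q'\in\mathbb N$.*

Fix $F'$ with $\Theta_{F'}\not\equiv0$ for Steps 3 to 6, which prove (7.3).

**Step 3: the sets with least trace $F'$ are up-closed.** Let $U$ be the set of finite $B\subseteq V\times\mathbb Q$ such that the type of $F'\cup B$ has $c=F'$; it is nonempty. Let $B\in U$, $B\subseteq C$, $C$ finite, and let $g:F'\cup C\to F''\cup C''$ be an isomorphism with $F''\subseteq F$, $C''\subseteq V\times\mathbb Q$. The set $g(F'\cup B)$ has the type of $F'\cup B$ and its trace on $F$ is contained in $F''$. So $F'\le g(F'\cup B)\cap F\le F''$. As $F''$ was arbitrary, $C\in U$.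

**Step 4: the permutations of $F'$ that never die out.** For finite $B$ let $\Pi_B\subseteq\mathrm{Sym}(F')$ be the set of $h_{\restriction F'}$ for isomorphisms $h:R^*_{\restriction F'\cup B}\to R^*_{\restriction F'\cup B'}$ with $B'\subseteq V\times\mathbb Q$ and $h(F')=F'$. By restriction $\Pi_B$ decreases as $B$ grows, so $\Pi:=\bigcap_B\Pi_B=\Pi_{B_1}$ for some finite $B_1$. It contains the identity. It is closed under composition: for $\sigma,\tau\in\Pi$ and given $B$, take $h_1$ on $F'\cup B$ inducing $\sigma$, then $h_2$ on $F'\cup h_1(B)$ inducing $\tau$; the composite shows $\tau\sigma\in\Pi_B$. So $\Pi$ is a group.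

Let $B\approx B'$ mean that some isomorphism $h:F'\cup B\to F'\cup B'$ has $h(F')=F'$ and $h_{\restriction F'}\in\Pi$. As $\Pi$ is a group this is an equivalence; it is hereditary, since restrictions of $h$ induce the same permutation of $F'$; and it is coarser than $\equiv_{F'}$. Let $\tilde A\subseteq A_{F'}\subseteq A_F$ be its algebra. It contains $e$, so by (7.1) $\psi(n):=\dim\tilde A_n\sim a'n^{q'}$ with $a'>0$. The number $\psi(n)$ is the number of $\approx$-classes of $n$-sets.

*Upper bound.* If $B\approx B'$ then $F'\cup B\cong F'\cup B'$. So $\Theta_{F'}(n)\le\psi(n)$.

**Step 5: for large sets, isomorphism of $F'\cup B$ and $F'\cup B'$ is the same as $B\approx B'$.** Take $B_2\in U$. Let $B_2'=(\mathrm{id}_V\times f)(B_2)$ with $f$ increasing and moving the positions (second coordinates) of $B_2$ to new ones. By (4.1)(b), $F'\cup B_2'\cong F'\cup B_2$, so $B_2'\in U$; and $B_2\cap B_2'=\emptyset$. Let $B_0=B_2\cup B_2'\cup B_1$. Consider these properties of a finite $B$: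

1. $B\in U$, and $B\setminus\{z\}\in U$ for all $z\in B$;
2. $\Pi_B=\Pi$.

The set $B_0$ has property 1, since one of $B_2,B_2'$ survives the removal of $z$ and $U$ is up-closed. It has property 2, since $\Pi\subseteq\Pi_{B_0}\subseteq\Pi_{B_1}=\Pi$.

Both properties are invariant under $\approx$. Let $h:F'\cup B\to F'\cup B'$ be an isomorphism with $h(F')=F'$ and $\sigma=h_{\restriction F'}\in\Pi$. For property 1, $F'\cup B\cong F'\cup B'$, and $h$ restricts to $F'\cup(B\setminus\{z\})\cong F'\cup(B'\setminus\{h(z)\})$. For property 2, composing with $h$ gives $\Pi_{B'}\sigma=\Pi_B$, so $\Pi_B=\Pi$ implies $\Pi_{B'}=\Pi\sigma^{-1}=\Pi$.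

Both properties pass from $T$ to supersets $B$. For 1, $B\setminus\{z\}$ contains $T$ (if $z\notin T$) or $T\setminus\{z\}$. For 2, $\Pi\subseteq\Pi_B\subseteq\Pi_T=\Pi$.

Call $B$ *large* if it contains some $T\approx B_0$. Largeness is $\approx$-invariant, and large sets have properties 1 and 2. In the star with $F'=\{c\}$, the set $U$ consists of the nonempty $B$ (a single vertex has least trace $\emptyset$), and property 1 says $|B|\ge2$. This excludes the edge, the set for which $c$ can be exchanged with a leaf.

Let $B,B'$ be large with $|B|=|B'|$, and let $h:F'\cup B\to F'\cup B'$ be any isomorphism. Suppose $h(z)=f\in F'$ with $z\in B$. Then $h(F'\cup(B\setminus\{z\}))$ has trace $F'\setminus\{f\}$ on $F$, which strictly precedes $F'$; this contradicts $B\setminus\{z\}\in U$. So $h(B)\subseteq B'$, and by $|B|=|B'|$ we get $h(B)=B'$ and $h(F')=F'$. Then $h_{\restriction F'}\in\Pi_B=\Pi$, that is, $B\approx B'$.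

**Step 6: lower bound.** Let $\lambda(n)$ be the number of $\approx$-classes of large $n$-sets. Large sets lie in $U$, so by Step 5 $\Theta_{F'}(n)\ge\lambda(n)$. Let $\delta\in\tilde A$ be the indicator of the $\approx$-class of $B_0$. Multiplication by $\delta$ is injective, by (5.3). For $g\in\tilde A_n$, $(\delta g)(S)\ne0$ requires some $T\subseteq S$ with $T\approx B_0$, so $\delta g$ is supported on large sets. Functions in $\tilde A_{n+|B_0|}$ supported on large sets form a space of dimension $\lambda(n+|B_0|)$. So $\psi(n)\le\lambda(n+|B_0|)$, and
$$\psi(n-|B_0|)\le\Theta_{F'}(n)\le\psi(n)\qquad(n\ge|B_0|).$$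
As $\psi(n)\sim a'n^{q'}$, this proves (7.3).

**Step 7: Theorems A and B for finite kernel.** By (7.2) and (7.3), $\varphi_R$ is a finite sum of shifts of functions that are either identically $0$ or $\sim a'n^{q'}$ with $a'>0$. Not all are zero, since $\varphi_R\ge1$. The terms with the largest $q'$ dominate and their leading coefficients are positive, so they do not cancel. Hence $\varphi_R(n)\sim an^k$ with $a>0$, $k\in\mathbb N$. This is Theorem A for finite kernel.

For Theorem B, (5.4) applied to $A_F$ gives a finite $D\subseteq V$ with $\rho_D$ injective on $A_F$. The indicator of an $\equiv_F$-class is a nonzero element of $A_F$, so it has nonzero restriction: every $\equiv_F$-class contains a finite subset of $D\times\mathbb Q$. So each $F\cup B$ is isomorphic over $F$ to some $F\cup B'$ with $B'\subseteq D\times\mathbb Q$, and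
$$\mathcal A(R)=\mathcal A(R^*)=\mathcal A(R^*_{\restriction F\cup D\times\mathbb Q}).$$
With (4.1)(b) this is Theorem B for finite kernel. $\blacksquare$

## 8. Bounded signature: an ultrapower that keeps the kernel

Now let the signature be bounded, with arities $\le m$; we may take $m\ge2$. Two harmless changes come first.

*Finite signature.* For $1\le j\le m$ there are finitely many structures $\sigma$ on $\{1,\dots,j\}$ with type in $\mathcal A(R)$. For each introduce the $j$-ary relation "$x_1,\dots,x_j$ are distinct and $i\mapsto x_i$ is an isomorphism from $\sigma$ onto its image". An injection between subsets of $E$ is a local isomorphism of $R$ if and only if its restrictions to sets of size $\le m$ are, because a tuple in a relation has at most $m$ entries. So it is a local isomorphism of $R$ if and only if it is one for the new relations. Replacing the signature by these finitely many relations changes neither local isomorphisms, nor profile, nor kernel. *From now on the signature is finite, with arities $\le m$.* A map is an isomorphism as soon as it is one on all sets of size $\le m$; we refer to this as "by arity".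

*Countable $E$.* $\mathcal A(R)$ is countable. Restricting $R$ to a countable infinite subset of $E$ realizing all types of $\mathcal A(R)$ does not change the age or the profile. *From now on $E$ is countable.*

**Theorem 8.1.** *If the signature is finite, $E$ is countable and $\varphi_R(n)\le Cn^d$ for infinitely many $n$, then $K(R)$ is finite.*

*How this finishes Theorems A and B.* For bounded signature, take a countable restriction $R_0$ of $R$ with the same age. Its kernel is finite by Theorem 8.1 (applied after the change of signature, which does not affect the kernel), so Section 7 applies to $R_0$ in its original signature; age and profile are those of $R$. Moreover a countable structure with the age of $R$ has the profile $\varphi_R$, so Theorem 8.1 applies to it as well and its kernel is finite: this is the last statement of Theorem B. So it remains to prove Theorem 8.1.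

*An infinite kernel in a bounded signature.* Let $R$ be the graph that is the disjoint union of cycles $C_3,C_4,C_5,\dots$, one of each length $n\ge3$. The copy of the cycle of length $n$ is unique, so $K(R)=E$. Theorem 8.1 says that the profile cannot be polynomially bounded, and indeed every disjoint union of paths embeds in a long cycle, so $\varphi_R(n)$ is at least the number of partitions of $n$. The first difficulty is already visible: $V=E\setminus K$ is empty and there is nothing to blow up. The remedy is to enlarge $E$ to an ultrapower. In this example the new points lie on two-way infinite paths: in the ultrapower every vertex has degree $2$, and for each $n$ exactly $n$ vertices lie on $n$-cycles, as this can be expressed in first-order terms.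

Suppose, for the rest of the talk, that the hypotheses of Theorem 8.1 hold and $K=K(R)$ is *infinite*; we want a contradiction.

*Recall.* Let $\mathfrak M$ be an ultrapower of $R$ over a nonprincipal ultrafilter on $\mathbb N$, and $E\subseteq\mathfrak M$ by the diagonal. By Łoś's theorem, a first-order formula with parameters in $E$ holds in $\mathfrak M$ if and only if it holds in $R$. As the language is countable, $\mathfrak M$ is $\aleph_1$-saturated (Chang–Keisler, *Model Theory*, Thm 6.1.1): a set of formulas in finitely many variables with countably many parameters from $\mathfrak M$, every finite subset of which is satisfied in $\mathfrak M$, is satisfied by one tuple of $\mathfrak M$.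

**(8.2)** *$\mathfrak M$ has the age of $R$, and $K(\mathfrak M)=K$. The set $V:=\mathfrak M\setminus K$ is nonempty.*

**Proof.** The signature is finite, so "there is a subset of type $\tau$" is a first-order sentence; so the ages agree. If $x\in K$, then "every copy of $A_x$ contains $x$" is a first-order statement about $x$ that holds in $R$, hence in $\mathfrak M$, and $x\in K(\mathfrak M)$. If $y\in\mathfrak M\setminus K$, then $\mathfrak M\setminus\{y\}$ contains $E$ (if $y\notin E$) or $E\setminus\{y\}$ with $y\in E\setminus K$; in both cases it has the full age, so $y\notin K(\mathfrak M)$. The conditions $x\ne k$, $k\in K$, are countably many, as $K\subseteq E$ is countable, and finitely satisfiable, as $\mathfrak M$ is infinite. So they are satisfied by some element of $\mathfrak M$. $\square$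

Sections 3 and 4 put no condition on the cardinality of the ground set. Apply them to $\mathfrak M$: we get $R^*\supseteq\mathfrak M=K\cup V\times\{0\}$ and sets $A_z,Q_z,M_z\subseteq\mathfrak M$ for $z\in K$. Their age and profile are those of $R$.

**(8.3) (Rigidity in $R^*$)** *Every copy $C$ of $A_z$ in $R^*$ contains $Q_z$. Every embedding of $M_F$ ($F$ closed) into $R^*$ maps $F$ onto $F$.*

**Proof.** Let $F''\supseteq(C\cap K)\cup Q_z$ be a finite subset of $K$. By (4.1)(a) there is an embedding $g$ of $F''\cup C$ into $\mathfrak M$ over $F''$. Then $g(C)$ is a copy of $A_z$ in $\mathfrak M$, so it contains $Q_z$. An element $x\in Q_z$ is thus $g(y)$ with $y\in C$, and also $x=g(x)$ as $x\in F''$. By injectivity $x=y\in C$. For the second statement repeat the proof of (3.1): if $Q_z\subseteq F$ and $h$ embeds $M_F$ into $R^*$, then $Q_z\subseteq h(C)$ for all copies $C$ of $A_z$ in the list defining $M_z$, so $Q_z\subseteq h(Q_z)$, and equality holds by finiteness. $\square$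

For finite $F\subseteq K$ let $\equiv_F$ denote isomorphism over $F$ on finite subsets of $R^*\setminus F$; it is hereditary. Let $A_F\subseteq\mathcal B_V$ be the algebra of functions on finite subsets of $V\times\mathbb Q$ constant on $\equiv_F$-classes. If $F\subseteq F'$ then $A_F\subseteq A_{F'}$. All $A_F$ contain the indicator $e\neq 0$ of the singletons.

In Section 7 we bounded $\dim(A_F)_n$ with a factor $(n+|F|)^{|F|}$. This is now useless: $F$ will grow, and we need a bound on the transcendence degree that does not depend on $F$. The trick is to multiply by a set that pins down $F$.

**(8.4)** *For $F$ closed there is $c$ with $\dim(A_F)_n\le|F|!\,\varphi_R(n+c+|F|)$ for all $n$.*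

**Proof.** **Step 1: slices.** Let $N=M_F\setminus F\subseteq K\cup V\times\{0\}$, $c=|N|$, and $X=N\cup V\times\mathbb Q_{>0}$, a disjoint union. For $g\in\mathcal S(X)$ and $Z\subseteq N$ put $g_Z(B)=g(Z\cup B)$ for finite $B\subseteq V\times\mathbb Q_{>0}$. If $g$ is constant on $\equiv_F$-classes, then $g_Z$ is order-invariant on $V\times\mathbb Q_{>0}$: extend a local isomorphism $f$ of $\mathbb Q_{>0}$ by $0\mapsto0$ and use (4.1)(b); the resulting local isomorphism fixes $F$ and $N$ pointwise. Splitting a subset of $Z\cup B$ into its parts in $Z$ and $B$,
$$(gg')_Z=\sum_{Z_1\sqcup Z_2=Z}g_{Z_1}g'_{Z_2}.\tag{8.5}$$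

**Step 2: an injection.** For $a\in(A_F)_n$ define $\tilde a$ on finite subsets of $X$ by $\tilde a(S)=a(B)$ if $S\equiv_FB$ for some $B\subseteq V\times\mathbb Q_{>0}$, and $\tilde a(S)=0$ otherwise. It is well defined because $a$ is constant on $\equiv_F$-classes; it is linear in $a$ and constant on $\equiv_F$-classes. Moreover $\tilde a_\emptyset$ is the restriction of $a$ to $V\times\mathbb Q_{>0}$. This is nonzero if $a\ne0$, since by order-invariance a set where $a\ne0$ may be shifted to positive positions. Let $\delta$ be the indicator of the $\equiv_F$-class of $N$ on finite subsets of $X$, and let $Z\subseteq N$ be of least size with $\delta_Z\ne0$; it exists as $\delta_N(\emptyset)=\delta(N)=1$. In (8.5) for $\delta\tilde a$ all terms with $Z_1\subsetneq Z$ vanish, so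
$$(\delta\tilde a)_Z=\delta_Z\,\tilde a_\emptyset\ne0\qquad(a\ne0),$$
because the order-invariant functions on $V\times\mathbb Q_{>0}$ form an algebra isomorphic to $\mathcal B_V$ ($\mathbb Q_{>0}$ and $\mathbb Q$ are isomorphic chains), which is a domain by (5.3). So $a\mapsto\delta\tilde a$ is injective on $(A_F)_n$. Its values are constant on $\equiv_F$-classes and supported on $(n+c)$-sets $Y\subseteq X$ containing some $T\equiv_FN$. Hence, if there are finitely many $\equiv_F$-classes of such $Y$, their number is at least $\dim(A_F)_n$.

**Step 3: counting the classes.** For such $Y$, $F\cup Y$ contains the copy $F\cup T$ of $M_F$, via an isomorphism over $F$. Let $h:F\cup Y\to F\cup Y'$ be an isomorphism. Composing $M_F\cong F\cup T$ (over $F$) with $h$ gives an embedding of $M_F$ into $R^*$, so $h(F)=F$ by (8.3). If two isomorphisms $F\cup Y\to F\cup Y'$ and $F\cup Y\to F\cup Y''$ induce the same permutation of $F$, then $Y'\equiv_FY''$. So each isomorphism type of size $n+c+|F|$ contributes at most $|F|!$ classes, and there are $\varphi_R(n+c+|F|)$ types. $\square$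

## 9. Types over the kernel are decided over a finite set $G$

**Step 1: finiteness over all of $K$.** By (8.4), for closed $F$ we have $\dim(A_F)_n\le C_Fn^d$ for infinitely many $n$, with the same $d$. By (5.5) all $A_F$ with $F$ closed have transcendence degree $\le d+1$. Closed sets are cofinal among finite subsets of $K$ and closed under unions, so $A_\infty=\bigcup_FA_F$ is a directed union of them. Finitely many elements of $A_\infty$ lie in one $A_F$, so $A_\infty$ has transcendence degree $\le d+1$. By (5.4) there is a finite $D\subseteq V$ with $\rho_D$ injective on $A_\infty$. In particular $\dim(A_\infty)_n\le\dim(\mathcal B_D)_n<\infty$. Also $D\ne\emptyset$, as $\rho_D(e)\neq 0$.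

**Step 2: the choice of $G$.** For finite $F\subseteq K$ the number of $\equiv_F$-classes of $n$-subsets of $V\times\mathbb Q$ is $\dim(A_F)_n\le\dim(A_\infty)_n$. So the number of types over $F$ of $n$-tuples with distinct entries in $V\times\mathbb Q$ is at most $n!\dim(A_\infty)_n$. It is nondecreasing in $F$. So there is a finite $G\subseteq K$ at which these numbers are maximal for all $n\le m-1$. If $G\subseteq F\subseteq K$, $F$ finite, then for tuples of length $\le m-1$ the surjection from types over $F$ to types over $G$ is between finite sets of equal size, so the type over $G$ determines the type over $F$.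

**(9.1)** *For tuples of any length in $V\times\mathbb Q$ (in particular in $V=V\times\{0\}$), the type over $G$ determines the type over $K$. For each $n$ there are finitely many types over $K$ of $n$-tuples in $V\times\mathbb Q$. Every finite subset of $V\times\mathbb Q$ is isomorphic over $G$ to a subset of $D\times\mathbb Q$.*

**Proof.** Let $tp(\bar s/G)=tp(\bar s'/G)$ and let $F$ be finite, $G\subseteq F\subseteq K$. We check by arity that $\mathrm{id}_F\cup(s_j\mapsto s_j')$ is an isomorphism. On a set of size $\le m$ not meeting $F$ it is one, as the types over $G$ agree. A set of size $\le m$ meeting $F$ has at most $m-1$ elements outside $F$, and for these the types over $F$ agree by the choice of $G$. This is the first statement. The second follows, since there are finitely many types over $G$ of $n$-tuples. For the third, the indicator of the $\equiv_G$-class of the given set is a nonzero element of $A_\infty$, so it has nonzero restriction under $\rho_D$. $\square$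

**Definition 9.2.** Let $F$ be finite, $G\subseteq F\subseteq K$. A finite $S\subseteq\mathfrak M\setminus F$ (or a tuple enumerating it) is *$F$-good* if $tp(S/F)=tp(B/F)$ for some $B$ in $V\times\mathbb Q$, with suitable enumerations.

So a good set may contain kernel points, but over $F$ it looks like a set without kernel points. Goodness depends only on the type over $F$. Subsets of $F$-good sets are $F$-good. Finite subsets of $V$ are $F$-good (take $B=S$). By (9.1), $G$-good means embeddable over $G$ in $G\cup D\times\mathbb Q$, that is, representable by a word over $\Sigma=\mathcal P(D)\setminus\{\emptyset\}$.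

The plan for the contradiction is to find a finite part $F^*$ of $\mathfrak M$ such that every finite set outside $F^*$ is good over $F^*\cap K$. As $K$ is infinite there is $x\in K\setminus F^*$; then a copy of $A_x$ could be replaced by one that avoids $x$. For this we must be able to test goodness on small sets.

**Lemma 9.3.** *There is $s_0$ such that every finite $S\subseteq\mathfrak M\setminus G$ all of whose subsets of size $\le s_0$ are $G$-good is $G$-good.*

The finiteness of $D$ is essential here. In the example of the cycles, with $G=\emptyset$ and $V$ in place of $D$, the sets embeddable in $V\times\mathbb Q$ are the disjoint unions of paths: $V$ consists of two-way infinite paths, and $V\times\mathbb Q$ contains no cycle, because by (8.3) a cycle in $R^*$ of length $n$ contains the unique $n$-cycle of $E$, which lies in $K$. All proper subsets of a cycle embed, the cycle does not, and cycles are arbitrarily long.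

**Proof of Lemma 9.3.** **Step 1: bounds.** Consider all finite structures on sets $G\cup Y$ (disjoint union) in our signature extending $\mathfrak M_{\restriction G}$, up to isomorphism over $G$. As the signature is finite there are finitely many for each $|Y|$. Call $Y$ *good* if $G\cup Y$ embeds over $G$ in $R^*_{\restriction G\cup D\times\mathbb Q}$, and a *bound* if it is not good but $Y\setminus\{y\}$ is good for all $y\in Y$. Subsets of good $Y$ are good, and a minimal non-good subset of a non-good $Y$ is a bound. So it suffices that bounds have bounded size.

Suppose not. Then there are infinitely many bounds, of unbounded sizes, pairwise non-isomorphic over $G$. None of them embeds over $G$ in another: the image would be either the whole other bound, which is excluded by non-isomorphism, or a proper subset, which is good. We shall contradict this by embedding one bound in another.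

**Step 2: rich words.** This step prepares a tool that lets an element be moved without leaving its surroundings. A nonempty word $w$ is *$N$-rich* if $w=w_1\cdots w_N$ where each $w_i$ has the same letter set as $w$. *For $N\ge2$, every word over $r$ letters is a product of at most $b(r,N)$ factors, each a single letter or $N$-rich*, for suitable numbers $b(r,N)$. Induct on $r$, with $b(0,N)=0$. Let $r\ge1$. Cut off successively shortest prefixes containing all $r$ letters. If this succeeds $N$ times, the word is $N$-rich: let the last factor absorb the rest. Otherwise there are at most $N-1$ such prefixes. In each the last letter occurs only at the end, so it is a word over at most $r-1$ letters followed by one letter. The remainder is over at most $r-1$ letters. So $b(r,N)=N\,b(r-1,N)+N$ suffices.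

**Step 3: an element $y$ that can be moved in $m$ ways.** Let $b=b(|\Sigma|,m+1)$ and let $\ell\ge2m|D|b$ be a positive integer. Let $Y$ be a bound with $|Y|>2(m|D|\ell+m)$, and let $u_1,\dots,u_m\in Y$ be distinct. As $Y\setminus\{u_i\}$ is good, fix embeddings $\gamma_i:Y\setminus\{u_i\}\to D\times\mathbb Q$ over $G$ (meaning that $\mathrm{id}_G\cup\gamma_i$ is an embedding into $R^*$). The image of $\gamma_i$ gives a word $w_i$ over $\Sigma$ of length $\le|Y|$. Cut $w_i$ into consecutive blocks of length $\ell$ plus a remainder of length $<\ell$, and factor each full block by Step 2 into at most $b$ factors, each a single letter or $(m+1)$-rich. There are at most $|Y|/\ell$ full blocks, and a position carries at most $|D|$ elements. So at most $|D|(b|Y|/\ell+\ell)$ elements of $Y\setminus\{u_i\}$ are not located in an $(m+1)$-rich factor. Since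
$$m|D|\bigl(b|Y|/\ell+\ell\bigr)+m\le|Y|/2+m|D|\ell+m<|Y|,$$
there is $y\in Y\setminus\{u_1,\dots,u_m\}$ lying, for every $i$, in an $(m+1)$-rich factor of $w_i$. Let $J_i\ni y$ be the set of all elements of $Y\setminus\{u_i\}$ at the positions of that factor. Then $|J_i|\le\ell|D|$.

**Step 4: moving $y$ inside $J_i$.** Let $f\subseteq J_i\setminus\{y\}$ with $|f|\le m-1$. The set $\{y\}\cup f$ occupies positions $p_1<\dots<p_k$ of the factor, $k\le m$. The factor is a product of $m+1$ segments with the same letter set. Omit the segment containing the position of $y$, and choose in $k$ of the other $m$ segments, in order, positions $p_1'<\dots<p_k'$ with the same letters as $p_1,\dots,p_k$. Move each element at $p_j$ to the element at $p_j'$ with the same $D$-coordinate; it exists because the letters agree. This gives an injection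
$$\kappa_{i,f}:\{y\}\cup f\to J_i\setminus\{y\}$$
which under $\gamma_i$ has the form $\mathrm{id}_D\times$ increasing; it avoids $y$ because the segment of $y$ was omitted. Elements of $Y\setminus(J_i\cup\{u_i\})$ have positions outside the factor, and the factor is an interval of positions, so such a position lies below or above all $p_j,p'_j$. Hence for every $f_0\subseteq Y\setminus(J_i\cup\{u_i\})$ the map $\kappa_{i,f}\cup\mathrm{id}_{f_0}$ is also of this form. By (4.1)(b), and since $\gamma_i$ is an embedding over $G$,
$$tp(y\,f\,f_0/G)=tp\bigl(\kappa_{i,f}(y)\,\kappa_{i,f}(f)\,f_0/G\bigr).\tag{9.4}$$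

**Step 5: tables, and Higman's theorem.** Let $C=\bigcup_i(J_i\setminus\{y\})\cup\{u_1,\dots,u_m\}$. It has bounded size and does not contain $y$. Enumerate it. The *table* of $Y$ records $|C|$, the index of each $u_i$, the indices of the elements of each $J_i\setminus\{y\}$, and all maps $\kappa_{i,f}$ in terms of indices, with a special symbol for $y$. There are finitely many tables. Also $Y\setminus\{y\}$ is good: represent it in $D\times\mathbb Q$ by a word in which the elements of $C$ are marked by their indices. A letter of this marked word is a nonempty subset of $D$ with a partial map to indices, so the alphabet is finite.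

Make these choices for each of infinitely many pairwise non-isomorphic bounds of size $>2(m|D|\ell+m)$. By pigeonhole infinitely many have the same table. Higman's theorem says that finite words over a finite alphabet are well-quasi-ordered by the subword order, so in any infinite sequence of words some word is a subword of a later one. So there are two bounds $Y,Y'$, non-isomorphic over $G$, with equal tables, such that the marked word of $Y\setminus\{y\}$ is a subword of that of $Y'\setminus\{y'\}$. The inclusion of positions is an increasing map respecting letters, so by (4.1)(b) it gives an embedding $\varepsilon:Y\setminus\{y\}\to Y'\setminus\{y'\}$ over $G$. It respects marks, so it takes $C$ onto $C'$ index by index. Put $\varepsilon(y)=y'$.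

**Step 6: $\varepsilon:Y\to Y'$ is an embedding over $G$.** By arity it suffices to consider $Z\subseteq Y$ with $|Z|\le m$ and to show that $\mathrm{id}_G\cup\varepsilon$ is an isomorphism on $G\cup Z$. If $y\notin Z$ this is known. Let $y\in Z$. As $|Z\setminus\{y\}|\le m-1$, some $u_i\notin Z$. Put $f=Z\cap(J_i\setminus\{y\})$ and $f_0=Z\setminus J_i\subseteq Y\setminus(J_i\cup\{u_i\})$. The map $\varepsilon$ is injective, maps $J_i\setminus\{y\}$ onto $J_i'\setminus\{y'\}$, $u_i$ to $u_i'$ and $y$ to $y'$. So $\varepsilon(f)\subseteq J_i'\setminus\{y'\}$, and $\varepsilon(f_0)$ is disjoint from $J_i'\cup\{u_i'\}$. By equality of tables $\varepsilon\circ\kappa_{i,f}=\kappa'_{i,\varepsilon(f)}\circ\varepsilon$ on $\{y\}\cup f$. Hence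
$$\begin{aligned}tp(y\,f\,f_0/G)&=tp\bigl(\kappa_{i,f}(y)\,\kappa_{i,f}(f)\,f_0/G\bigr)\\&=tp\bigl(\kappa'_{i,\varepsilon(f)}(y')\,\kappa'_{i,\varepsilon(f)}(\varepsilon(f))\,\varepsilon(f_0)/G\bigr)=tp\bigl(y'\,\varepsilon(f)\,\varepsilon(f_0)/G\bigr).\end{aligned}$$
The first equality is (9.4) in $Y$. The second applies the embedding $\varepsilon_{\restriction Y\setminus\{y\}}$; the elements involved are different from $y$. The third is (9.4) in $Y'$. So $Y$ embeds in $Y'$ over $G$, a contradiction. $\square$

Let $s=\max(s_0,m)$.

## 10. Finite hitting sets and one word for almost all of $\mathfrak M$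

**(10.1)** *For finite $F$ with $G\subseteq F\subseteq K$ there is a finite $H(F)\subseteq K\setminus F$ such that every $S\subseteq\mathfrak M\setminus(F\cup H(F))$ with $|S|\le s$ is $F$-good.*

Here saturation is used: infinitely many disjoint non-good sets would have a limit inside $V$, where everything is good.

**Proof.** Let $\mathcal S$ be the family of sets $S\cap K$, where $S\subseteq\mathfrak M\setminus F$, $|S|\le s$, is not $F$-good. They are nonempty, as finite subsets of $V$ are $F$-good. If $\mathcal S$ has a finite maximal pairwise disjoint subfamily, let $H(F)$ be its union: if $S\subseteq\mathfrak M\setminus(F\cup H(F))$ with $|S|\le s$ were not $F$-good, then $S\cap K\in\mathcal S$ would be nonempty and disjoint from $H(F)$, against maximality.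

Otherwise there is an infinite pairwise disjoint subfamily. So there are non-$F$-good tuples $\bar s_i\bar b_i$, $i\in\mathbb N$, of length $\le s$, with $\bar s_i$ in $K\setminus F$, $\bar b_i$ in $V$, and the $\bar s_i$ nonempty and pairwise disjoint. There are finitely many types over $F$ of a given length, as the signature is finite, and finitely many types over $K$ of tuples of a given length in $V$, by (9.1). So by pigeonhole we may assume that the lengths are constant, that all $\bar s_i\bar b_i$ have the same type $\pi$ over $F$, and that $tp(\bar b_i/K)=tp(\bar b/K)$ with $\bar b=\bar b_1$. As $F$ and $\bar s_i$ lie in $K$,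
$$tp(\bar s_i\bar b/F)=tp(\bar s_i\bar b_i/F)=\pi .$$
Consider the conditions "$\bar x\,\bar b$ has type $\pi$ over $F$" and "$x_j\ne k$" for all $j$ and all $k\in K$. They involve countably many parameters. Finitely many of them are satisfied by $\bar s_i$ for $i$ large, since the $\bar s_i$ are pairwise disjoint. By $\aleph_1$-saturation all are realized by some $\bar s_*$ in $\mathfrak M\setminus K=V$. Then $\bar s_*\bar b$ is in $V$, hence $F$-good, and has type $\pi$ over $F$. Goodness depends only on the type over $F$, so the $\bar s_i\bar b_i$ are $F$-good, a contradiction. $\square$

**(10.2) (Criterion)** *Let $G\subseteq F\subseteq K$ and $S\subseteq\mathfrak M\setminus F$ be finite, let $\gamma:S\to D\times\mathbb Q$ be an isomorphism over $G$ onto its image, and suppose all subsets of $S$ of size $\le m-1$ are $F$-good. Then $\gamma$ is an isomorphism over $F$.*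

**Proof.** For a tuple $\bar t$ of $S$ of length $\le m-1$ let $\bar b$ in $V\times\mathbb Q$ have $tp(\bar b/F)=tp(\bar t/F)$. Then $tp(\gamma\bar t/G)=tp(\bar t/G)=tp(\bar b/G)$, and both $\gamma\bar t$ and $\bar b$ are in $V\times\mathbb Q$. So by (9.1) $tp(\gamma\bar t/F)=tp(\bar b/F)=tp(\bar t/F)$. Sets of size $\le m$ meeting $F$ have at most $m-1$ elements in $S$; sets not meeting $F$ are handled by $\gamma$ being an isomorphism over $G$. Conclude by arity. $\square$

**A tower and a global representation.** Let
$$F_0=G\cup H(G),\qquad F_i=F_{i-1}\cup H(F_{i-1})\quad(1\le i\le m).$$
These are finite subsets of $K$. The reason for taking $m$ further levels is that at most $m-1$ points of a set of size $\le m$ will have to be treated as parameters, so one of the $m$ differences $F_i\setminus F_{i-1}$ will be free of them.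

Put $X:=\mathfrak M\setminus F_0$. By (10.1) for $F=G$ all subsets of $X$ of size $\le s$ are $G$-good, so by Lemma 9.3 all finite subsets of $X$ are $G$-good. A *representation* of a finite $S\subseteq X$ is a map $v:S\to D$ together with a total preorder on $S$, with associated equivalence $\sim$, such that for some strictly increasing $\theta:S/{\sim}\to\mathbb Q$ the map $x\mapsto(v(x),\theta[x])$ is injective and an isomorphism over $G$ onto its image. By (4.1)(b) it is equivalent to demand this for every such $\theta$. Each finite $S\subseteq X$ has a nonempty finite set of representations, and restrictions of representations are representations. So the inverse limit over all finite $S\subseteq X$ is nonempty: there are a map $v:X\to D$ and a total preorder on $X$ inducing a representation on each finite subset.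

Let $L=X/{\sim}$, a chain whose elements we call positions. The letter at $p\in L$ is $\lambda(p)=\{v(x):x\in p\}\in\Sigma$. The map $v$ is injective on each $p$, so $|p|\le|D|$. For finite $S\subseteq X$ let $\gamma_S:S\to D\times\mathbb Q$ be an associated map $x\mapsto(v(x),\theta[x])$. It is an isomorphism over $G$ onto its image, and $tp(\gamma_S(\cdot)/K)$ does not depend on $\theta$, by (4.1)(b).

**(10.3)** *If $S\subseteq\mathfrak M\setminus F_i$ is finite ($1\le i\le m$), then $\gamma_S$ is an isomorphism over $F_{i-1}$.* Indeed $S\subseteq\mathfrak M\setminus(F_{i-1}\cup H(F_{i-1}))$, so by (10.1) all subsets of $S$ of size $\le m-1\le s$ are $F_{i-1}$-good, and (10.2) applies with $F=F_{i-1}$.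

## 11. Inexhaustible intervals, and the contradiction

**Definition 11.1.** A chain $I$ with letters from a finite set is *inexhaustible* if for all finite $A,Y\subseteq I$ there is an increasing letter-preserving map $A\to I\setminus Y$.

For instance $\mathbb N$ with letters alternating between $a$ and $b$ is inexhaustible: one may shift $A$ far to the right by an even number. The chain $\mathbb N$ with letter $a$ at $0$ and $b$ elsewhere is not: take $A=Y=\{0\}$. Removing $0$ makes it inexhaustible. This is the general pattern.

**(11.2)** *For any chain colored by finitely many letters there is a finite subset $P$ such that all the (finitely many) convex components of the complement, i.e. the intervals cut out by $P$, are inexhaustible.*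

**Proof.** By Higman's theorem, down-sets of the set of finite words under the subword order satisfy the descending chain condition: in a strictly descending sequence $\mathcal D_0\supset\mathcal D_1\supset\cdots$ choose $w_i\in\mathcal D_i\setminus\mathcal D_{i+1}$; for $i<j$ the word $w_i$ is not a subword of $w_j$, since otherwise $w_i\in\mathcal D_j\subseteq\mathcal D_{i+1}$; this contradicts well-quasi-ordering. If the statement fails, choose a counterexample $I$ whose down-set of finite subwords is minimal. $I$ is not inexhaustible (otherwise $P=\emptyset$ works), as witnessed by finite $A,Y\subseteq I$. The finite subwords of each component of $I\setminus Y$ are subwords of $I$, and the word of $A$ is missing, because there is no increasing letter-preserving map of $A$ into $I\setminus Y$. So each component has a strictly smaller down-set, is not a counterexample, and has a suitable finite set. The union of these finite sets with $Y$ works for $I$, a contradiction. $\square$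

**The set $F^*$.** Let $P_0\subseteq L$ be the finite set of positions of the elements of $F_m\setminus F_0\subseteq X$. Applying (11.2) to the components of $L\setminus P_0$ we get a finite $P\supseteq P_0$ such that all components of $L\setminus P$ are inexhaustible. Let
$$F^*=F_0\cup\{x\in X:[x]\in P\},\qquad F_K^*=F^*\cap K .$$
$F^*$ is finite, as $|p|\le|D|$ for each $p$, and contains $F_m$. So $F_K^*\supseteq F_m\supseteq G$. Note that $F^*$ may also contain points of $V$.

**(11.3)** *Every finite $S\subseteq\mathfrak M\setminus F^*$ is $F_K^*$-good.*

**Proof.** We have $S\subseteq X$. We show that $\gamma_S$ is an isomorphism over $F_K^*$; as $\gamma_S(S)\subseteq V\times\mathbb Q$ this suffices. The criterion (10.2) cannot be applied directly with $F=F_K^*$, because $S$ may meet $H(F_K^*)$. We therefore move small subsets of $S$ off $H(F_K^*)$ and compare.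

**Step 1: reduction to small sets.** By arity it suffices to show, for nonempty $T\subseteq S$ and $\bar f\subseteq F_K^*$ with $|T|+|\bar f|\le m$, that the natural map $T\cup\bar f\to\gamma_S(T)\cup\bar f$ is an isomorphism. If $\bar f=\emptyset$ this is clear. In general $|\bar f|\le m-1$, and the $m$ sets $F_i\setminus F_{i-1}$, $1\le i\le m$, are disjoint, so there is $i$ with $\bar f\cap(F_i\setminus F_{i-1})=\emptyset$. Put $f'=\bar f\cap F_{i-1}$ and $f''=\bar f\setminus F_i$, so $\bar f=f'\cup f''$. Since $F_0\subseteq F_i$, $f''\subseteq F^*\setminus F_0\subseteq X$, and the positions of $f''$ lie in $P$. The positions of $T$ lie in components of $L\setminus P$, as $T\cap F^*=\emptyset$.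

**Step 2: moving $T$ to $T'$.** For each component $I$ of $L\setminus P$, inexhaustibility gives an increasing letter-preserving map of the set of positions of $T$ in $I$ into $I$, avoiding the finitely many positions of elements of $H(F_K^*)\cap X$. The union of these maps with the identity on $P$ is increasing, since the components and the points of $P$ are convex and each is mapped into itself. For $x\in T$ at position $p\mapsto p'$ let $x'$ be the element at $p'$ with $v(x')=v(x)$; it exists as $\lambda(p')=\lambda(p)$, and it is unique as $v$ is injective on $p'$. Let $T'=\{x':x\in T\}$. The positions of $T'$ are neither in $P$ nor among those of $H(F_K^*)\cap X$, and $T'\subseteq X$. Elements of $H(F_K^*)\setminus X$ lie in $F_0$. So $T'\subseteq\mathfrak M\setminus(F^*\cup H(F_K^*))$.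

**Step 3: $T\cup\bar f\to T'\cup\bar f$ is an isomorphism.** Let $\gamma=\gamma_{T\cup T'\cup f''}$. The passage from $\gamma(T)\gamma(f'')$ to $\gamma(T')\gamma(f'')$ is of the form $\mathrm{id}_D\times$ increasing, so by (4.1)(b) $tp(\gamma(T)\gamma(f'')/K)=tp(\gamma(T')\gamma(f'')/K)$. The set $T\cup T'\cup f''$ is contained in $\mathfrak M\setminus F_i$: for $T$ and $T'$ because $F_i\subseteq F^*$, for $f''$ by definition. So by (10.3) $\gamma$ is an isomorphism over $F_{i-1}$. Therefore
$$tp(T\,f''/F_{i-1})=tp(\gamma(T)\gamma(f'')/F_{i-1})=tp(\gamma(T')\gamma(f'')/F_{i-1})=tp(T'f''/F_{i-1}).$$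
As $f'\subseteq F_{i-1}$, the natural map $T\cup\bar f\to T'\cup\bar f$ is an isomorphism.

**Step 4: $T'\cup\bar f\to\gamma(T)\cup\bar f$ is an isomorphism.** By (10.1) for $F=F_K^*$, and $|T'|\le m\le s$, the set $T'$ is $F_K^*$-good: $tp(T'/F_K^*)=tp(\bar b/F_K^*)$ with $\bar b$ in $V\times\mathbb Q$. Moreover
$$tp(\bar b/G)=tp(T'/G)=tp(\gamma(T')/G)=tp(\gamma(T)/G).$$
By (9.1), $tp(\gamma(T)/F_K^*)=tp(\bar b/F_K^*)=tp(T'/F_K^*)$.

**Step 5: conclusion.** The maps $T\cup\bar f\to T'\cup\bar f\to\gamma(T)\cup\bar f$ are isomorphisms. Finally $tp(\gamma(T)/K)=tp(\gamma_S(T)/K)$, since both come from the same $v$ and the same preorder on $T$. So $T\cup\bar f\to\gamma_S(T)\cup\bar f$ is an isomorphism. $\square$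

**End of the proof of Theorem 8.1.** As $K$ is infinite and $F_K^*$ is finite, pick $x\in K\setminus F_K^*$. First we move the non-kernel part of $A_x$ off $F^*$: apply (3.4) for $\mathfrak M$, with $A_x\cap K$, $A_x\setminus K$, $F^*\cap V$ in the roles of $F,D,X$. This gives a copy $A'$ of $A_x$ in $\mathfrak M$ with $A'\cap(F^*\cap V)=\emptyset$. Since every copy of $A_x$ contains $x$, $x\in A'$. Put $S=A'\setminus F_K^*$. Then $S\subseteq\mathfrak M\setminus F^*$ and $x\in S$. By (11.3) there is $B\subseteq V\times\mathbb Q$ with $F_K^*\cup S\cong F_K^*\cup B$ over $F_K^*$. Restricting this isomorphism to $A'=(A'\cap F_K^*)\cup S$ we see that $(A'\cap F_K^*)\cup B$ is a copy of $A_x$ in $R^*$. It does not contain $x$, since $x\in K\setminus F_K^*$ and $B\cap K=\emptyset$. But $x\in Q_x$, and by (8.3) every copy of $A_x$ in $R^*$ contains $Q_x$. This contradiction shows that $K(R)$ is finite. $\blacksquare$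

By the reduction given after Theorem 8.1, Theorems A and B are now proved for bounded signature as well; for finite kernel they were proved in Section 7. In particular $\varphi_R(n)\sim an^k$ with $a>0$ real and $k\ge0$ an integer whenever $R$ has bounded signature or finite kernel and $\varphi_R$ is bounded above by a polynomial. $\blacksquare$
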